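\title{The Geometric Lemma conjecture for covering numbers fails by exactly a logarithm}

\begin{abstract}
Let $K\subset\mathbb{R}^n$ be the convex hull of $2^k$ points, and suppose that $K$ can be covered by $2^k$ translates of the Euclidean unit ball $D$. A conjecture from the paper of Artstein, Milman and Szarek on the duality of metric entropy asserts that the mean width of $K\cap D$ is at most $C\sqrt{k/n}$. We show that this is false, and that the largest possible mean width has order $\min\{1,(1+\log k)\sqrt{k/n}\}$ for all $k$ and $n$. The counterexample is a polytope built on a tree with about $\log k$ levels. Each level contributes the conjectured amount to the width, while all levels share one covering budget. The upper bound comes from averaging vertices in pairs and rounding after each step.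
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $|\cdot|$ is the Euclidean norm, $D$ is the closed Euclidean unit ball of the ambient space, $\log$ is the logarithm to base $2$, and $\ln$ is the natural logarithm. The letters $c,C,c_i,C_i$ denote positive absolute constants.

For compact convex sets $K,T\subset\mathbb{R}^n$, the \emph{covering number} $N(K,T)$ is the least $N$ for which there are $x_1,\dots,x_N\in\mathbb{R}^n$ with $K\subset\bigcup_{i\le N}(x_i+T)$. Thus $\log N(K,D)$ is the number of bits needed to locate a point of $K$ up to distance $1$. For a nonempty bounded set $A\subset\mathbb{R}^n$ let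
\[
M^*(A)=\int_{S^{n-1}}\sup_{x\in A}\langle x,u\rangle\,d\sigma(u),
\]
where $\sigma$ is the rotation-invariant probability measure on the unit sphere. The width of $A$ in the direction $u$ is the sum of the integrand at $u$ and at $-u$, so $M^*(A)$ is half the average width of $A$; for example $M^*(D)=1$. The following conjecture is posed in \cite{AMS} under the name ``Geometric Lemma''.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $C_0$ such that for all positive integers $k$ and $n$ and every $S=\{x_1,\dots,x_{2^k}\}\subset\mathbb{R}^n$ whose convex hull $K$ satisfies $N(K,D)\le 2^k$ and $K\cap D\ne\emptyset$,}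
\[
M^*(K\cap D)\le C_0\sqrt{k/n}.
\]

\begin{definition}
Let $k\ge1$ be an integer. A set $K\subset\mathbb{R}^n$ is \emph{$k$-admissible} if $K=\operatorname{conv}S$ with $|S|\le 2^k$, $N(K,D)\le2^k$ and $K\cap D\neq\emptyset$. We write $\Phi(k,n)$ for the supremum of $M^*(K\cap D)$ over all $k$-admissible $K\subset\mathbb{R}^n$.
\end{definition}

A set $S$ with fewer than $2^k$ points can be padded, by repeating points or adding points of $K$, without changing $K$. So the conjecture says that $\Phi(k,n)\le C_0\sqrt{k/n}$.

The dimension can be removed from the problem. Let $G$ be a standard Gaussian vector in $\mathbb{R}^n$ and let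
\[
w(A)=\mathbb{E}\sup_{x\in A}\langle x,G\rangle
\]
be the \emph{Gaussian width} of $A$. The direction $G/|G|$ has distribution $\sigma$ and is independent of $|G|$, so $w(A)=M^*(A)\,\mathbb{E}|G|$. Moreover $\mathbb{E}|G|\le(\mathbb{E}|G|^2)^{1/2}=\sqrt n$, and $|G|\ge n^{-1/2}\sum_i|G_i|$ gives $\mathbb{E}|G|\ge\sqrt{2n/\pi}$. Hence
\begin{equation}\label{eq:polar}
\frac{w(A)}{\sqrt n}\le M^*(A)\le\sqrt{\frac{\pi}{2}}\,\frac{w(A)}{\sqrt n},
\end{equation}
and the conjecture is equivalent to the bound $w(K\cap D)\le C\sqrt k$.

The simplest cases explain the guess. The convex hull of $m$ points of norm at most $r$ has Gaussian width at most $r\sqrt{2\ln m}$ (see \eqref{eq:maxupper} below). If $K\subset D$, this gives $w(K)\le\sqrt{2k\ln2}$, and the order $\sqrt k$ is attained: with $d=\min(k,n)$, let $S$ consist of the $2^d$ points whose first $d$ coordinates are $\pm d^{-1/2}$ and whose other coordinates vanish. Then $K\subset D$, $N(K,D)=1$ and $w(K)=d^{-1/2}\sum_{i\le d}\mathbb{E}|G_i|=\sqrt{2d/\pi}$, so by \eqref{eq:polar}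
\begin{equation}\label{eq:easy}
\Phi(k,n)\ge\sqrt{2/\pi}\,\min\{1,\sqrt{k/n}\}.
\end{equation}
More generally, if $K$ has diameter $\Delta$, translating a point of $S$ to the origin gives $w(K\cap D)\le w(K)\le\Delta\sqrt{2k\ln 2}$. The conjecture therefore concerns large $K$, and there both hypotheses are needed. Without the bound on $|S|$, take $K=D$. Without the bound on $N(K,D)$, take $n=2^k-1$ and a simplex large enough to contain $D$. In both cases $M^*(K\cap D)=1$. With both hypotheses, $K$ has $2^k$ vertices and $2^k$ cells of unit size, and it is natural to guess that the cell $K\cap D$ is no wider than the convex hull of $2^{Ck}$ points of norm at most $C$. The guess is wrong by a factor of order $1+\log k$.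

\begin{theorem}\label{thm:counter}
Let $L\ge1$ and $p\ge L$ be integers and let $k=p\,4^{L+1}$. There is a $k$-admissible set $K$ in some $\mathbb{R}^N$ with
\[
\operatorname{diam}K\le2^L\qquad\text{and}\qquad w(K\cap D)\ge c_1L\sqrt k .
\]
Hence $M^*(K\cap D)\ge c_1L\sqrt{k/n}$ in every $\mathbb{R}^n$ with $n\ge N$.
\end{theorem}

Take $p=L$ and let $L\to\infty$: no constant $C_0$ can exist, and the conjecture is false. In this case $k=L4^{L+1}\le2^{3L+2}\le 2^{5L}$, so $L\ge\frac15\log k$ and the loss is logarithmic in $k$. It is never larger.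

\begin{theorem}\label{thm:upper}
If $K\subset\mathbb{R}^n$ is $k$-admissible and $\Delta=\operatorname{diam}K$, then
\begin{align}
w(K\cap D)&\le\bigl(12+16\log\max(\Delta,1)\bigr)\sqrt k,\label{eq:first}\\
w(K\cap D)&\le(76+8\log k)\sqrt k.\label{eq:second}
\end{align}
Hence $M^*(K\cap D)\le C(1+\log k)\sqrt{k/n}$.
\end{theorem}

The sets of Theorem~\ref{thm:counter} live in a dimension exponential in $k$. The last result shows that the logarithm is present in every dimension, up to the trivial bound $M^*(K\cap D)\le1$.

\begin{theorem}\label{thm:all}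
For all $k,n\ge1$,
\[
c\min\bigl\{1,(1+\log k)\sqrt{k/n}\bigr\}\le\Phi(k,n)\le C\min\bigl\{1,(1+\log k)\sqrt{k/n}\bigr\}.
\]
\end{theorem}

Section~\ref{sec:facts} recalls the standard facts we use. Section~\ref{sec:simplex} analyzes a single simplex, which supplies the parameters of the counterexample. Theorems~\ref{thm:counter}, \ref{thm:upper} and \ref{thm:all} are proved in Sections~\ref{sec:tree}, \ref{sec:upper} and \ref{sec:all}.

\section{Gaussian width and volume}\label{sec:facts}

\paragraph{Rules for $w$.} Directly from the definition and the symmetry of $G$: $w$ is monotone under inclusion, $w(A+B)=w(A)+w(B)$, $w(tA)=|t|\,w(A)$ for real $t$, $w(\operatorname{conv}A)=w(A)$, and $w(\{x\})=0$, so that $w$ is invariant under translation. The same rules hold for $M^*$.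

\paragraph{Change of the ambient space.} Let $A$ lie in a subspace $E\subset\mathbb{R}^n$ and let $P_E$ be the orthogonal projection onto $E$. Then $\langle x,G\rangle=\langle x,P_EG\rangle$ for $x\in A$, and $P_EG$ is a standard Gaussian vector in $E$, so $w(A)$ is the same in $E$ and in $\mathbb{R}^n$. Covering numbers by balls are also the same, because projecting a center onto $E$ does not increase its distance to points of $E$. In particular, admissibility does not depend on the ambient space.

\paragraph{Gaussian maxima.} If $a_1,\dots,a_m$ have norm at most $r$, then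
\begin{equation}\label{eq:maxupper}
w(\operatorname{conv}\{a_1,\dots,a_m\})\le r\sqrt{2\ln m}.
\end{equation}
Indeed, for $t>0$ Jensen's inequality gives $\exp(t\,\mathbb{E}\max_i\langle a_i,G\rangle)\le\sum_i\mathbb{E}e^{t\langle a_i,G\rangle}\le me^{t^2r^2/2}$; take logarithms and minimize over $t$. In the other direction, if $g_1,\dots,g_m$ are independent $N(0,1)$ variables and $m\ge2$, then
\begin{equation}\label{eq:maxlower}
\mathbb{E}\max_{i\le m}g_i\ge c_0\sqrt{\log m}.
\end{equation}
This is a special case of Sudakov's inequality: if $X_1,\dots,X_m$ are centered jointly Gaussian variables with $\mathbb{E}(X_i-X_j)^2\ge\delta^2$ for $i\neq j$, then $\mathbb{E}\max_iX_i\ge c\,\delta\sqrt{\ln m}$.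

\paragraph{Chevet's inequality.} Let $\Gamma$ be an $n\times N$ matrix with independent $N(0,1)$ entries and let $A\subset rD\subset\mathbb{R}^N$. Then
\begin{equation}\label{eq:chevet}
\mathbb{E}\sup_{x\in A}|\Gamma x|\le r\sqrt n+w(A).
\end{equation}
To see this, compare $X_{x,u}=\langle\Gamma x,u\rangle$ with $Y_{x,u}=\langle x,G\rangle+r\langle u,G'\rangle$ for $x\in A$, $u\in S^{n-1}$, where $G\in\mathbb{R}^N$ and $G'\in\mathbb{R}^n$ are independent standard Gaussian vectors. We have
\[
\mathbb{E}(X_{x,u}-X_{y,v})^2=|x-y|^2+\langle x,y\rangle|u-v|^2\le|x-y|^2+r^2|u-v|^2=\mathbb{E}(Y_{x,u}-Y_{y,v})^2.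
\]
The Sudakov--Fernique comparison theorem says that such an inequality between the increments of two centered Gaussian processes implies $\mathbb{E}\sup X\le\mathbb{E}\sup Y$, and $\mathbb{E}\sup Y=w(A)+r\,\mathbb{E}|G'|$.

\paragraph{Volume estimates.} A ball of radius $R$ in $\mathbb{R}^t$ is covered by at most
\begin{equation}\label{eq:net}
(1+2R)^t
\end{equation}
unit balls. Take as centers a maximal subset of the ball with mutual distances greater than $1$; the balls of radius $\frac12$ about these centers are disjoint and lie in a ball of radius $R+\frac12$. Finally, the standard Gaussian density on $\mathbb{R}^k$ is at least $(2\pi e)^{-k/2}$ on the ball of radius $\sqrt k$ and has integral $1$, so the unit ball $D_k$ of $\mathbb{R}^k$ satisfies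
\begin{equation}\label{eq:ballvol}
\operatorname{vol}(D_k)\le(2\pi e/k)^{k/2}.
\end{equation}

\section{One simplex at each scale}\label{sec:simplex}

The example behind \eqref{eq:easy} has size $1$. We now show that the conjectured bound $\sqrt k$ is attained at larger scales too, and with far fewer than $2^k$ vertices. Let $M\ge4$ be a power of $2$, let $\beta\ge2\log M$ be an integer, and let
\[
Q=\sqrt M\operatorname{conv}\{e_1,\dots,e_m\}\subset\mathbb{R}^m,\qquad m=2^\beta .
\]

\emph{Width.} A vertex of $Q$ is too long to lie in $D$, but the average of $M$ distinct vertices has squared norm $M(\sqrt M/M)^2=1$. Split the coordinates into $M$ blocks of size $2^\beta/M\ge2^{\beta/2}$, choose in each block the coordinate where $G$ is largest, and let $y$ be the average of the corresponding vertices. By \eqref{eq:maxlower}, $w(Q\cap D)\ge\mathbb{E}\langle y,G\rangle\ge c_0\sqrt{M\beta/2}$.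

\emph{Covering.} Let $y=\sqrt M\sum_i\lambda_ie_i\in Q$. Call $i$ \emph{heavy} if $\lambda_i\ge1/M$, let $H$ be the set of heavy indices, and let $y_H$ be the restriction of $y$ to the coordinates in $H$. Then $|H|\le M$ and
\[
|y-y_H|^2=M\sum_{i\notin H}\lambda_i^2\le\sum_{i\notin H}\lambda_i\le1 .
\]
There are at most $(m+1)^M\le2^{2\beta M}$ possible sets $H$. For each of them, $y_H$ lies in a ball of radius $\sqrt M$ in $\mathbb{R}^H$, which by \eqref{eq:net} is covered by $(1+2\sqrt M)^M\le M^{2M}\le2^{\beta M}$ unit balls. So $N(Q,2D)\le2^{3\beta M}$.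

Thus $\frac12Q$ is $k$-admissible with $k=3\beta M$, and $w(\frac12Q\cap D)\ge c_0\sqrt{k/24}$. Fix the budget $\kappa=\beta M$. A simplex of scale $\sigma=\sqrt M$ has heaviness threshold $\tau=\sigma^{-2}$, each of its vertices is named by $\beta=\kappa\tau$ bits, and it yields width of order $\sigma\sqrt\beta=\sqrt\kappa$, whatever $\sigma$ is. To beat the conjecture one wants to add up the contributions of many scales while paying for the covering only once.

The first attempt is a product of simplices $Q_1\times\dots\times Q_L$ with scales $\sigma_l=2^{L-l}$ and $\beta_l=\kappa\sigma_l^{-2}$. The vertices are cheap, since $\sum_l\beta_l\le\frac43\kappa$. An average of $4^L$ vertices that differ in every factor has squared norm $4^{-L}\sum_l\sigma_l^2\le\frac13$, and each factor contributes order $\sqrt\kappa$ to the width. But the covering argument, run in each factor, leaves a squared error up to $L$ and spends up to $L\kappa$ bits on the heavy sets. It makes $L^{-1/2}$ times the product admissible only for $k$ of order $L\kappa$, and the width obtained is of order $L\sqrt\kappa/\sqrt L=\sqrt{L\kappa}$,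 which is $\sqrt k$ again. The defect is that the weights in different factors are unrelated, so every factor can be in its worst case at once.

\section{The tree polytope}\label{sec:tree}

A vertex of the product is indexed by a word $(a_1,\dots,a_L)$, and its $l$-th component depends on the letter $a_l$. We change one thing: the $l$-th component will be a coordinate vector indexed by the whole prefix $(a_1,\dots,a_l)$. Then weight that is spread out at one level stays spread out at all deeper levels.

\subsection{Construction}

Fix integers $p\ge L\ge1$ and put, for $1\le l\le L$,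
\[
\kappa=p\,4^L,\qquad\tau_l=4^{\,l-L},\qquad\sigma_l=\tau_l^{-1/2}=2^{L-l},\qquad\beta_l=\kappa\tau_l=p\,4^l .
\]
Let $V_l$ be the set of words $(a_1,\dots,a_l)$ with $a_i\in\{1,\dots,2^{\beta_i}\}$, and let $V=V_1\cup\dots\cup V_L$. Together with the empty word as root, these words form a tree in which a node of level $l-1$ has $2^{\beta_l}$ children. We write $|v|$ for the level of $v$, and $v\succeq u$ if $u$ is a prefix of $v$ (possibly $u=v$). An \emph{antichain} is a set of nodes none of which is a prefix of another. For a leaf $\omega\in V_L$ let $\omega|l$ be its prefix of length $l$, and in $\mathbb{R}^V$ set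
\[
x_\omega=\sum_{l=1}^L\sigma_l\,e_{\omega|l},\qquad Q=\operatorname{conv}\{x_\omega:\omega\in V_L\}.
\]
Summing geometric series,
\begin{equation}\label{eq:size}
\log|V_L|=\sum_{l=1}^L\beta_l\le\tfrac43\kappa,\qquad|x_\omega|^2=\sum_{l=1}^L\sigma_l^2\le\tfrac13\,4^L .
\end{equation}
A point $y=\sum_\omega\lambda_\omega x_\omega$ of $Q$ has coordinates
\[
y_v=\sigma_{|v|}\lambda(v),\qquad\lambda(v)=\sum_{\omega\succeq v}\lambda_\omega .
\]
We call $\lambda$ the \emph{flow} of $y$: a unit mass leaves the root and splits at each node among its children. The flow is non-increasing down the tree, and $\sum\lambda(v)\le1$ over any antichain, because the sets of leaves below the nodes of an antichain are disjoint. A node $v\in V$ is \emph{heavy} for $y$ if $\lambda(v)\ge\tau_{|v|}$ and \emph{light} otherwise. As for the simplex, $H$ is the set of heavy nodes and $y_H$ is the restriction of $y$ to $H$. Going down the tree the flow decreases while the threshold increases, so a non-root ancestor $u$ of a heavy node $v$ is heavy: $\lambda(u)\ge\lambda(v)\ge\tau_{|v|}\ge\tau_{|u|}$. Hence $H$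 with the root is a subtree, and all descendants of a light node are light (Figure~\ref{fig:tree}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=1.1cm]
\draw (3,3)--(1.5,2) (3,3)--(4.5,2) (3,3)--(6,2);
\draw (1.5,2)--(0.5,1) (1.5,2)--(1.5,1) (1.5,2)--(2.5,1) (4.5,2)--(4,1) (4.5,2)--(5,1);
\draw (0.5,1)--(0,0) (0.5,1)--(1,0);
\node[above] at (3,3) {\small root};
\foreach \x/\y/\t in {1.5/2/0.7, 4.5/2/0.25, 0.5/1/0.4}
  {\fill (\x,\y) circle (3pt); \node[right=3pt] at (\x,\y) {\small $\t$};}
\foreach \x/\y/\t in {6/2/0.05, 1.5/1/0.2, 2.5/1/0.1, 4/1/0.15, 5/1/0.1, 0/0/0.3, 1/0/0.1}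
  {\filldraw[fill=white] (\x,\y) circle (3pt); \node[right=3pt] at (\x,\y) {\small $\t$};}
\node at (-1.3,2) {\small $\tau_1=\frac1{16}$};
\node at (-1.3,1) {\small $\tau_2=\frac14$};
\node at (-1.3,0) {\small $\tau_3=1$};
\end{tikzpicture}
\caption{A unit flow on a tree with three levels. A node at level $l$ is heavy (black) if its flow is at least the threshold $\tau_l$. The heavy nodes form a subtree at the root. The highest light nodes (white) form an antichain, so their flows sum to at most $1$. Nodes of zero flow and descendants of light nodes are not drawn.}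
\label{fig:tree}
\end{figure}

\subsection{Two levels}

Let $L=2$, so that $\kappa=16p$, $(\sigma_1,\sigma_2)=(2,1)$, $(\tau_1,\tau_2)=(\frac14,1)$, $(\beta_1,\beta_2)=(4p,16p)$, and the vertices are $2e_a+e_{ab}$. Naming a node of level $l$, once its parent is known, costs $\beta_l$ bits.

If no leaf is heavy, there are at most four heavy nodes, all at level $1$, and they cost at most $4\cdot4p=\kappa$ bits. If a leaf $ab$ is heavy, it carries the whole flow, so $H=\{a,ab\}$ and the cost is $20p=\frac54\kappa$. In the product, by contrast, the weight $\frac14$ on each of $(a_1,b),\dots,(a_4,b)$ makes four letters heavy in the first factor and one in the second, at a cost of $2\kappa$.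

The error behaves in the same way. A light node $a$ and its children contribute $4\lambda(a)^2+\sum_b\lambda(ab)^2\le5\lambda(a)^2\le\frac54\lambda(a)$ to $|y-y_H|^2$. The light children of a heavy node $a$ contribute at most $\sum_b\lambda(ab)^2\le\lambda(a)$. So $|y-y_H|^2\le\frac54$, whereas in the product both marginals can sit just below their thresholds and the squared error approaches $2$. With $L$ levels, $1+\frac14$ becomes $1+\frac14+\frac1{16}+\dots\le\frac43$, while the product pays $L$. The width, as we show next, is still a sum of $L$ equal terms.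

\subsection{Width}

\begin{lemma}\label{lem:width}
The set $Q\cap D$ is nonempty and $w(Q\cap D)\ge\frac{c_0}{\sqrt2}L\sqrt\kappa$.
\end{lemma}

\begin{proof}
We average $M=4^L$ vertices whose paths are disjoint and chosen greedily. Let $g$ be a standard Gaussian vector in $\mathbb{R}^V$. Split the $2^{4p}$ nodes of $V_1$ into $M$ blocks of size $2^{4p-2L}$, which is at least $2^{2p}$ because $p\ge L$. Let $v_1^i$ be the node of the $i$-th block at which $g$ is largest, and for $2\le l\le L$ let $v^i_l$ be the child of $v^i_{l-1}$ at which $g$ is largest. Put $y=\frac1M\sum_{i\le M}x_{v^i_L}\in Q$. The nodes $v_1^1,\dots,v_1^M$ are distinct, hence so are $v_l^1,\dots,v_l^M$ for every $l$. At level $l$ the point $y$ therefore has $M$ nonzero coordinates, each equal to $\sigma_l/M$, and \eqref{eq:size} gives $|y|^2=\frac1M\sum_l\sigma_l^2\le\frac13$. So $y\in Q\cap D$.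

By \eqref{eq:maxlower}, $\mathbb{E}g_{v^i_1}\ge c_0\sqrt{2p}=c_0\sqrt{\beta_1/2}$. For $l\ge2$ the node $v^i_{l-1}$ is determined by the coordinates of $g$ at levels less than $l$. Conditionally on these, the values of $g$ at its $2^{\beta_l}$ children are independent $N(0,1)$ variables, so $\mathbb{E}g_{v^i_l}\ge c_0\sqrt{\beta_l}$. Since $\sigma_l\sqrt{\beta_l}=\sqrt\kappa$ for every $l$,
\[
w(Q\cap D)\ge\mathbb{E}\langle y,g\rangle=\frac1M\sum_{i=1}^M\sum_{l=1}^L\sigma_l\,\mathbb{E}g_{v_l^i}\ge\frac{c_0}{\sqrt2}\sum_{l=1}^L\sigma_l\sqrt{\beta_l}=\frac{c_0}{\sqrt2}L\sqrt\kappa .\qedhere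
\]
\end{proof}

\subsection{Covering}

The cost of naming the heavy nodes is $\sum_{v\in H}\beta_{|v|}=\kappa\sum_{v\in H}\tau_{|v|}$. The next lemma bounds this cost and the error independently of $L$. In both parts the sum over the tree is charged to an antichain: the lowest heavy nodes for the cost, the highest light nodes for the error.

\begin{lemma}\label{lem:heavy}
For every $y\in Q$ with heavy set $H$,
\[
\text{\rm(a)}\quad\sum_{v\in H}\tau_{|v|}\le\tfrac43,\qquad\qquad\text{\rm(b)}\quad|y-y_H|^2\le\tfrac43 .
\]
\end{lemma}

\begin{proof}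
(a) Let $F$ be the set of nodes of $H$ with no proper descendant in $H$. It is an antichain, and every $v\in H$ is a prefix of some $f\in F$. A given $f$ has one prefix at each level, and the prefix $i$ levels above $f$ has threshold $4^{-i}\tau_{|f|}$. Therefore
\[
\sum_{v\in H}\tau_{|v|}\le\sum_{f\in F}\sum_{i\ge0}4^{-i}\tau_{|f|}=\tfrac43\sum_{f\in F}\tau_{|f|}\le\tfrac43\sum_{f\in F}\lambda(f)\le\tfrac43 .
\]

(b) Let $U$ be the set of light nodes whose parent is heavy or is the root. Since descendants of light nodes are light, $U$ is an antichain, and every light node $v$ satisfies $v\succeq u$ for exactly one $u\in U$, namely the shortest light prefix of $v$. Fix $u\in U$ with $|u|=l$ and let $0\le i\le L-l$. The descendants $v$ of $u$ at level $l+i$ have $\lambda(v)\le\lambda(u)$, their flows sum to $\lambda(u)$, and $\sigma_{l+i}^2=4^{-i}\tau_l^{-1}$. Hence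
\[
\sum_{v\succeq u,\ |v|=l+i}\sigma_{l+i}^2\lambda(v)^2\le4^{-i}\tau_l^{-1}\lambda(u)^2\le4^{-i}\lambda(u),
\]
where the last step uses $\lambda(u)<\tau_l$. Summing over $i$ and then over $u$ gives $|y-y_H|^2\le\frac43\sum_{u\in U}\lambda(u)\le\frac43$.
\end{proof}

\begin{lemma}\label{lem:cover}
$N(Q,3D)\le2^{4\kappa}$.
\end{lemma}

\begin{proof}
We first count the sets $H$ that occur. All thresholds are at least $\tau_1=4^{1-L}$, so Lemma~\ref{lem:heavy}(a) gives
\[
|H|\le\tfrac13\,4^L,\qquad\sum_{v\in H}\beta_{|v|}\le\tfrac43\kappa .
\]
Add the root to $H$ and order the children of each node by their last letters. The result is a rooted ordered tree, the \emph{shape} of $H$, and $H$ is determined by its shape and the last letter of each node. A shape with $t$ non-root nodes is determined by its depth-first traversal, a sequence of $2t$ steps each going down or up, so there are at most $4^t$ such shapes, and at most $\frac43\cdot4^{4^L/3}$ shapes with $t\le4^L/3$. The shape fixes the level of each node, so for a shape that occurs the letters can be chosen in at most $\prod_v2^{\beta_{|v|}}\le2^{4\kappa/3}$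 ways. Since $\kappa\ge4^L\ge1$, the number of sets $H$ is at most
\[
\tfrac43\cdot2^{2\kappa/3}\cdot2^{4\kappa/3}\le2^{1+2\kappa}\le2^{3\kappa}.
\]

Now fix $H$, with $t=|H|\le4^L/3$. By \eqref{eq:size}, $|y_H|\le|y|\le2^L$, and by \eqref{eq:net} the ball of radius $2^L$ in $\mathbb{R}^H$ is covered by
\[
(1+2^{L+1})^t\le2^{(L+2)4^L/3}\le2^{L4^L}\le2^\kappa
\]
unit balls; here $L+2\le3L$, and the last step uses $p\ge L$. Collect the centers of these balls over all $H$. There are at most $2^{3\kappa}2^\kappa$ of them, and by Lemma~\ref{lem:heavy}(b) every $y\in Q$ is within $\sqrt{4/3}+1<3$ of one.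
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $K=\frac13Q\subset\mathbb{R}^V$ and $k=4\kappa=p\,4^{L+1}$. By \eqref{eq:size}, $K$ is the convex hull of at most $2^{4\kappa/3}\le2^k$ points of norm at most $2^L/(3\sqrt3)$, so $\operatorname{diam}K\le2^L$. By Lemma~\ref{lem:cover}, $N(K,D)\le2^k$. Since $K\cap D=\frac13(Q\cap3D)\supset\frac13(Q\cap D)$, Lemma~\ref{lem:width} shows that $K\cap D\ne\emptyset$ and
\[
w(K\cap D)\ge\frac{c_0}{3\sqrt2}L\sqrt\kappa=c_1L\sqrt k,\qquad c_1=\frac{c_0}{6\sqrt2}.
\]
Admissibility and $w$ are unchanged when $\mathbb{R}^V$ is embedded in $\mathbb{R}^n$, $n\ge N=|V|$, and \eqref{eq:polar} gives the bound on $M^*$.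
\end{proof}

\begin{remark}
The hypothesis $p\ge L$ was used twice: to keep the blocks in Lemma~\ref{lem:width} large, and to pay for the values of the heavy coordinates in Lemma~\ref{lem:cover}. It forces $k\ge L4^{L+1}$, so the construction has at most about $\frac12\log k$ levels. By \eqref{eq:second}, the conclusion $w(K\cap D)\ge c_1L\sqrt k$ is impossible once $c_1L>76+8\log k$. Also, $L\ge\log\max(\Delta,1)$ in these examples, so the term $\log\Delta$ in \eqref{eq:first} is of the right order for them.
\end{remark}

\section{The upper bound}\label{sec:upper}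

\subsection{Averaging in pairs and rounding}

We want to place $K\cap D$ inside a sum of a few convex hulls, each of about $4^k$ points of bounded norm, and apply \eqref{eq:maxupper}. The starting observation is this. If a random vector $Y$ takes values in a finite set $\Lambda$ and $\mathbb{E}|Y|\le r$, then
\begin{equation}\label{eq:L1}
\mathbb{E}Y\in r\operatorname{conv}\bigl(\{0\}\cup\{z/|z|:z\in\Lambda,\ z\ne0\}\bigr),
\end{equation}
because $\mathbb{E}Y=\sum_{z\neq0}P(Y=z)|z|\cdot z/|z|$ and the coefficients sum to $\mathbb{E}|Y|$. Only the \emph{mean} norm of $Y$ enters.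

A point $x\in K\cap D$ is the expectation of a random vertex $X\in S$, but $\mathbb{E}|X|$ may be of order $\Delta$. The average of $m$ independent copies has mean norm at most $1+\Delta/\sqrt m$, but it may take up to $2^{km}$ values, and the resulting bound of order $(1+\Delta/\sqrt m)\sqrt{km}$ is no better than $\Delta\sqrt k$. The covering hypothesis repairs this. Average two vertices and move the midpoint to a nearby point of a fixed set $\Lambda\subset K$ with $2^k$ elements. The rounded midpoint takes at most $2^k$ values, and the rounding error is a vector of norm at most $2$ that takes at most $4^k$ values, one for each pair. So this step costs order $\sqrt k$ in width and returns us to a set of $2^k$ points. After $2\log\Delta$ rounds we have averaged $\Delta^2$ vertices.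

\begin{proof}[Proof of \eqref{eq:first}]
Let $K=\operatorname{conv}S$, $S=\{x_1,\dots,x_s\}$, $s\le2^k$. Cover $K$ by at most $2^k$ unit balls, choose a point of $K$ in each ball that meets $K$, and let $\Lambda$ be the set of chosen points. For $y\in K$ let $q(y)\in\Lambda$ be the point chosen in some ball containing $y$, so that $|q(y)-y|\le2$. Let $J=\lceil2\log\max(\Delta,1)\rceil$, so that $2^J\ge\Delta^2$. Put $\Lambda_0=S$ and $\Lambda_j=\Lambda$ for $j\ge1$. Midpoints of points of $K$ lie in $K$, so for $1\le j\le J$ we may define the set of possible errors in round $j$,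
\[
\mathcal Z_j=\Bigl\{q\Bigl(\frac{a+b}2\Bigr)-\frac{a+b}2:\ a,b\in\Lambda_{j-1}\Bigr\}\subset2D,\qquad|\mathcal Z_j|\le4^k .
\]
The bound on $|\mathcal Z_1|$ uses the hypothesis on $|S|$, and the bounds for $j\ge2$ use the hypothesis on $N(K,D)$.

Fix $x=\sum_i\lambda_ix_i\in K\cap D$ and let $X_1,\dots,X_{2^J}$ be independent copies of a random vector $X$ with $P(X=x_i)=\lambda_i$. Put $Y_{0,i}=X_i$ and, for $1\le j\le J$ and $1\le i\le2^{J-j}$,
\[
Y_{j,i}=q\Bigl(\frac{Y_{j-1,2i-1}+Y_{j-1,2i}}2\Bigr)\in\Lambda_j,\qquad Z_{j,i}=Y_{j,i}-\frac{Y_{j-1,2i-1}+Y_{j-1,2i}}2\in\mathcal Z_j .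
\]
Let $\overline Y_j$ and $\overline Z_j$ be the averages of $Y_{j,i}$ and $Z_{j,i}$ over $i\le2^{J-j}$. Averaging the definition of $Z_{j,i}$ over $i$ gives $\overline Y_j=\overline Y_{j-1}+\overline Z_j$. Since $\overline Y_J=Y_{J,1}$,
\begin{equation}\label{eq:telescope}
Y_{J,1}=\overline Y_0+\sum_{j=1}^J\overline Z_j .
\end{equation}
Now $\mathbb{E}\overline Y_0=x$ and $\mathbb{E}\overline Z_j\in\operatorname{conv}\mathcal Z_j$, so $x\in\mathbb{E}Y_{J,1}-\sum_j\operatorname{conv}\mathcal Z_j$. By independence, $\mathbb{E}|\overline Y_0-x|^2=2^{-J}\mathbb{E}|X-x|^2\le2^{-J}\Delta^2\le1$. Using $|x|\le1$ and $|\overline Z_j|\le2$ in \eqref{eq:telescope}, we get $\mathbb{E}|Y_{J,1}|\le2+2J$. Let $B$ be the convex hull of $0$ and the vectors $z/|z|$, $z\in\Lambda_J\setminus\{0\}$. By \eqref{eq:L1},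
\[
K\cap D\subset(2+2J)B-\sum_{j=1}^J\operatorname{conv}\mathcal Z_j,
\]
because the sets on the right do not depend on $x$. The set $B$ is the convex hull of at most $2^k+1\le4^k$ points of $D$, and $\sqrt{2\ln4^k}=\sqrt{4k\ln2}\le2\sqrt k$. By \eqref{eq:maxupper},
\[
w(K\cap D)\le(2+2J)\cdot2\sqrt k+J\cdot2\cdot2\sqrt k=(4+8J)\sqrt k .
\]
Finally $J\le1+2\log\max(\Delta,1)$.
\end{proof}

\subsection{Removing the long directions}

The bound \eqref{eq:first} alone does not give $\log k$: a segment of length $2^{k+1}$ through the origin is $k$-admissible, and for it $\log\Delta=k+1$. But $K$ cannot be long in $k$ independent directions, since it would then have a $k$-dimensional part of too large a volume to be covered. Fewer than $k+1$ directions can be discarded at a cost of $\sqrt k$ in width.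

\begin{lemma}\label{lem:project}
Let $K\subset\mathbb{R}^n$ be compact and convex with $N(K,D)\le2^k$. There is a subspace $E$ with $\dim E\le k$ such that the orthogonal projection $P$ onto $E^\perp$ satisfies $\operatorname{diam}PK\le15\sqrt k$.
\end{lemma}

\begin{proof}
The set $K_0=K-K$ is compact, convex and symmetric, and $N(K_0,2D)\le4^k$: take as centers the differences of the centers of a cover of $K$. Let $E_0=\{0\}$. For $i=1,\dots,k$ let $y_i$ be a point of $K_0$ at maximal distance $\rho_i$ from $E_{i-1}$, and let $E_i=\operatorname{span}(y_1,\dots,y_i)$. The subspaces increase, so $\rho_1\ge\dots\ge\rho_k$. Let $E=E_k$. Every point of $K_0$ is within $\rho_k$ of $E_{k-1}\subset E$, which means $\operatorname{diam}PK\le\rho_k$. It remains to bound $\rho_k$, and we may assume $\rho_k>0$, so that $\dim E=k$.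

The set $\operatorname{conv}\{\pm y_1,\dots,\pm y_k\}\subset K_0\cap E$ is the image of $\operatorname{conv}\{\pm e_1,\dots,\pm e_k\}$, which has volume $2^k/k!$, under the linear map $e_i\mapsto y_i$. By Gram--Schmidt orthogonalization this map multiplies volumes by $\rho_1\cdots\rho_k\ge\rho_k^k$. On the other hand, each of the $4^k$ balls of radius $2$ covering $K_0$ meets $E$ in a ball of radius at most $2$ or not at all. Hence $(2\rho_k)^k/k!\le4^k2^k\operatorname{vol}(D_k)$, that is,
\[
\rho_k^k\le4^k\,k!\,\operatorname{vol}(D_k).
\]
For $k=1$ this reads $\rho_1\le8$. For $k\ge2$, the inequality of arithmetic and geometric means gives $k!\le(\frac{k+1}2)^k\le(\frac{3k}4)^k$, and with \eqref{eq:ballvol} we get $\rho_k\le3\sqrt{2\pi e}\,\sqrt k\le15\sqrt k$, as $2\pi e<25$.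
\end{proof}

\begin{proof}[Proof of \eqref{eq:second} and of Theorem~\ref{thm:upper}]
Take $E$ and $P$ from Lemma~\ref{lem:project}. Since $PD\subset D$, the set $PK=\operatorname{conv}PS$ is covered by the unit balls about the projected centers, and $P(K\cap D)\subset PK\cap D$. So $PK$ is $k$-admissible. Writing $x=P_Ex+Px$ gives $K\cap D\subset P_ED+(PK\cap D)$, and $w(P_ED)\le\sqrt{\dim E}\le\sqrt k$. By \eqref{eq:first} applied to $PK$,
\[
w(K\cap D)\le\sqrt k+\bigl(12+16\log(15\sqrt k)\bigr)\sqrt k=(13+16\log15+8\log k)\sqrt k .
\]
From $\ln(1-\frac1{16})\le-\frac1{16}$ we get $16\log15\le64-1/\ln2<63$, which proves \eqref{eq:second}. The bound on $M^*$ follows from \eqref{eq:polar}.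
\end{proof}

\section{Gaussian images and arbitrary dimension}\label{sec:all}

The tree polytope has at least $2^{\kappa}=2^{k/4}$ coordinates, so it must be mapped to $\mathbb{R}^n$. A linear image keeps the number of vertices. What has to be controlled is the size of the images of the cells, the intersections of $K$ with the balls of a cover. All cells are contained in translates of the single set $(K-K)\cap2D$, and a Gaussian matrix expands this set by an amount governed by its width, through \eqref{eq:chevet}. At the same time the mean width of the image of $K\cap D$ is, on average, exactly $w(K\cap D)$.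

\begin{lemma}\label{lem:image}
Let $K\subset\mathbb{R}^N$ be $k$-admissible and let $A=(K-K)\cap2D$. For every $n\ge1$,
\[
\Phi(k,n)\ge\frac{w(K\cap D)}{2\sqrt n+w(A)} .
\]
\end{lemma}

\begin{proof}
Put $w=w(K\cap D)$ and $\rho=2\sqrt n+w(A)$. We may assume $w>0$, since $\Phi(k,n)>0$ by \eqref{eq:easy}. Fix $x_0\in K\cap D$ and note that $(K\cap D)-x_0\subset A$. For an $n\times N$ matrix $\Gamma$ let
\[
R(\Gamma)=\sup_{x\in A}|\Gamma x|,\qquad F(\Gamma)=M^*\bigl(\Gamma(K\cap D)\bigr)=\int_{S^{n-1}}\sup_{x\in K\cap D}\langle x,\Gamma^tu\rangle\,d\sigma(u).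
\]
Let $\Gamma$ have independent $N(0,1)$ entries. By \eqref{eq:chevet}, $\mathbb{E}R\le\rho$. For a fixed unit vector $u$, the coordinates of $\Gamma^tu$ are the inner products of $u$ with the independent columns of $\Gamma$, so $\Gamma^tu$ is a standard Gaussian vector in $\mathbb{R}^N$, and Fubini's theorem gives $\mathbb{E}F=w$. Thus $\mathbb{E}\bigl(F-\frac w\rho R\bigr)\ge0$, and $F\ge\frac w\rho R$ with positive probability. Since $w>0$, the set $K\cap D$ has more than one point, so $A$ contains some $x\ne0$, and $R\ge|\Gamma x|>0$ almost surely. Fix $\Gamma$ with $R>0$ and $F/R\ge w/\rho$, and put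
\[
K''=R^{-1}\Gamma(K-x_0)\subset\mathbb{R}^n .
\]
This is the convex hull of at most $2^k$ points. Let $B_i$ be those balls of a cover of $K$ by at most $2^k$ unit balls that meet $K$, and choose $z_i\in K\cap B_i$. Then $K\cap B_i\subset z_i+A$, and $R^{-1}\Gamma A\subset D$, so the unit balls about the points $R^{-1}\Gamma(z_i-x_0)$ cover $K''$. Also $R^{-1}\Gamma\bigl((K\cap D)-x_0\bigr)\subset K''\cap D$. Hence $K''$ is $k$-admissible, and by translation invariance $M^*(K''\cap D)\ge F/R\ge w/\rho$.
\end{proof}

To use the lemma we need an upper bound for $w(A)$ of the same order as $w(K\cap D)$. Here the upper bound \eqref{eq:first} serves the lower bound.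

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The upper bound follows from Theorem~\ref{thm:upper} and $M^*(K\cap D)\le M^*(D)=1$, since $\min\{1,Ct\}\le C\min\{1,t\}$ for $C\ge1$ and $t\ge0$.

If $k<16$, then $1+\log k<5$, and \eqref{eq:easy} gives the lower bound with $c=\frac15\sqrt{2/\pi}$.

Let $k\ge16$ and let $L\ge1$ be the largest integer with $L4^{L+1}\le k$; it exists because $L=1$ qualifies. From $k<(L+1)4^{L+2}$ and $L+1\le4^L$ we get $\log k<4L+4\le8L$, and since $\log k\ge4$,
\begin{equation}\label{eq:Lbound}
L\ge\tfrac18\log k\ge\tfrac1{10}(1+\log k).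
\end{equation}
Put $p=\lfloor k/4^{L+1}\rfloor\ge L$ and $k_1=p\,4^{L+1}$. Then $k/2\le k_1\le k$, because $\lfloor t\rfloor\ge t/2$ for $t\ge1$. Let $K$ be the set given by Theorem~\ref{thm:counter} for $L$ and $p$. It is $k_1$-admissible, hence $k$-admissible, and $w(K\cap D)\ge c_1L\sqrt{k/2}$.

The set $K_1=\frac12(K-K)$ is $2k_1$-admissible: it is the convex hull of the at most $4^{k_1}$ half-differences of vertices of $K$, it is covered by the unit balls about the at most $4^{k_1}$ half-differences of centers of a cover of $K$, and it contains $0$. Its diameter is at most $2^L$, since $|\frac{a-b}2-\frac{a'-b'}2|\le\frac12(|a-a'|+|b-b'|)$. As $A=2(K_1\cap D)$, the bound \eqref{eq:first} gives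
\[
w(A)\le2(12+16L)\sqrt{2k_1}\le56\sqrt2\,L\sqrt k\le80L\sqrt k .
\]
Write $a=L\sqrt k$ and $b=\sqrt n$. Since $2b+80a\le82\max(a,b)$, Lemma~\ref{lem:image} yields
\[
\Phi(k,n)\ge\frac{c_1}{\sqrt2}\cdot\frac{a}{2b+80a}\ge\frac{c_1}{82\sqrt2}\min\bigl\{1,L\sqrt{k/n}\bigr\},
\]
and by \eqref{eq:Lbound} the last minimum is at least $\frac1{10}\min\{1,(1+\log k)\sqrt{k/n}\}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{AMS} S.~Artstein, V.~Milman, S.~J.~Szarek, \emph{Duality of metric entropy}, arXiv:math/0407236 (2004).
\end{thebibliography}
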